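# Band-limited models of real flows and the odd harmonics of periodic orbits

## 1. Flows, mean dimension, periodic points, band-limited functions

**Flow.** A flow $(X,\mathbb R)$ is a compact metric space $X$ with a continuous map $\mathbb R\times X\to X$, $(r,x)\mapsto rx$, such that $0x=x$ and $r_1(r_2x)=(r_1+r_2)x$ for all $r_1,r_2\in\mathbb R$, $x\in X$. Write $S^1=\{\lambda\in\mathbb C:|\lambda|=1\}$.

*Example.* For $p>0$ let $\mathbb R$ act on $S^1$ by $t\cdot\lambda=e^{2\pi it/p}\lambda$. Call this flow the circle of period $p$.

**Embedding.** A flow $(Y,(\phi_r))$ embeds in a flow $(X,(\varphi_r))$ if there is a homeomorphism $f:Y\to f(Y)\subset X$ with $f\circ\phi_r=\varphi_r\circ f$ for all $r\in\mathbb R$. Since $Y$ is compact and $X$ is Hausdorff, it is enough that $f$ be continuous, injective and equivariant.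

*Example.* If $q=p/n$ with an integer $n\ge2$, the map $\lambda\mapsto\lambda^n$ from the circle of period $p$ to the circle of period $q$ is continuous and equivariant, since $(e^{2\pi it/p}\lambda)^n=e^{2\pi it/q}\lambda^n$. It is not an embedding, because it divides every period by $n$. Losing part of a period will be the main danger in this lecture.

**Covering dimension.** $\dim$ is Lebesgue covering dimension, and $\dim\emptyset=-1$. For compact metrizable spaces we use the following textbook facts. A closed subset has dimension at most that of the whole space. A space that is a countable union of closed subsets of dimension $\le n$ has dimension $\le n$ (countable sum theorem). Polyhedra and compact manifolds have their usual dimension. A compact metric space of dimension $n$ has, for every $\varepsilon>0$ and every compatible metric, a continuous map to an $n$-dimensional polyhedron whose fibers have diameter $<\varepsilon$.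

*Example.* A circle together with countably many points converging to it is a countable union of compact sets of dimension $\le1$ and contains a circle, so it has dimension $1$.

**Mean dimension.** Let $d$ be a compatible metric on $X$, and for $T>0$ put $d_T(x,y)=\sup_{t\in[0,T]}d(tx,ty)$. Let $\mathrm{Widim}_\varepsilon(X,d_T)$ be the minimal dimension of a polyhedron $P$ admitting a continuous map $\pi:X\to P$ whose fibers have $d_T$-diameter $<\varepsilon$. Then
$$\mathrm{mdim}(X,\mathbb R)=\lim_{\varepsilon\to0}\lim_{T\to\infty}\frac{\mathrm{Widim}_\varepsilon(X,d_T)}{T}.$$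

*Example.* If $\dim X=n<\infty$, then $\mathrm{mdim}(X,\mathbb R)=0$. Indeed each $d_T$ is again a compatible metric (the action is uniformly continuous on $[0,T]\times X$), so the last dimension fact gives $\mathrm{Widim}_\varepsilon(X,d_T)\le n$ for all $T$, and $n/T\to0$.

**Periodic points.** For $r>0$ let $P_r(X,\mathbb R)=\{x\in X:rx=x\}$. If $x$ is periodic and not fixed, $\{r\in\mathbb R:rx=x\}$ is a nonzero proper closed subgroup of $\mathbb R$, so it equals $p(x)\mathbb Z$ for a unique $p(x)>0$, the minimal period. If every point of $X$ is periodic, no point is fixed and $p$ is continuous, then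
$$P_r=\bigsqcup_{k\ge1}p^{-1}(r/k).\tag{1}$$
This is a disjoint union of closed sets, and only finitely many are nonempty because $p$ takes values in a compact subset of $(0,\infty)$.

*Example.* For the circle of period $p$, $P_r$ is the whole circle if $r\in\{p,2p,3p,\dots\}$ and is empty otherwise.

**Band-limited functions.** We use $\hat f(\xi)=\int_{\mathbb R}f(t)e^{-2\pi it\xi}\,dt$, extended to tempered distributions, so that $e^{2\pi i\lambda t}$ has Fourier transform $\delta_\lambda$, supported at $\{\lambda\}$. For $a>0$ let $B_1(V^{\mathbb R}[-a,a])$ be the set of continuous $f:\mathbb R\to[-1,1]$ such that $\hat f$ is supported in $[-a,a]$, with the metric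
$$\boldsymbol d(f_1,f_2)=\sum_{n\ge1}2^{-n}\|f_1-f_2\|_{L^\infty([-n,n])}.$$
It is a compact metric space, and convergence in it is uniform convergence on compact sets. Let $\mathbb R$ act by shifts, $(\tau_rf)(t)=f(t+r)$. If $b\le b'$ then $B_1(V^{\mathbb R}[-b,b])$ is a subflow of $B_1(V^{\mathbb R}[-b',b'])$.

*Example.* For $\lambda>0$, $\cos(2\pi\lambda t)$ lies in $B_1(V^{\mathbb R}[-a,a])$ exactly when $\lambda\le a$. Its orbit is then a circle of period $1/\lambda$.

We take two facts as known:
$$\mathrm{mdim}\big(B_1(V^{\mathbb R}[-a,a]),\mathbb R\big)=2a,\qquad \dim P_r\big(B_1(V^{\mathbb R}[-a,a]),\mathbb R\big)=2\lfloor ar\rfloor+1\quad(r>0).$$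
The second is easy to see: a function of period $r$ has frequencies $j/r$ with $j\in\mathbb Z$, and band-limitation allows only $|j|\le ar$. So $P_r$ is the unit ball, for the supremum norm, of the real trigonometric polynomials with one real constant term and $\lfloor ar\rfloor$ complex coefficients, a space of dimension $2\lfloor ar\rfloor+1$.

## 2. A proposed embedding criterion with half of each dimension

The classical Menger–Nöbeling theorem says that a compact metrizable space of dimension $n$ embeds in $\mathbb R^{2n+1}$: it suffices that the dimension be less than half of the target dimension. Ask for the same of the two invariants above. Half of $2a$ is $a$, and half of $2\lfloor ar\rfloor+1$ is $\lfloor ar\rfloor+\frac12$. The following conjecture is in Yonatan Gutman, Lei Jin, "Mean dimension and an embedding theorem for real flows", arXiv:1806.01897 (2018).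

**Conjecture.** Let $(X,\mathbb R)$ be a flow and $a>0$ a real number. Suppose that $\mathrm{mdim}(X,\mathbb R)<a$ and that $\dim P_r(X,\mathbb R)<\lfloor ar\rfloor+\frac12$ for every $r>0$. Then $(X,\mathbb R)$ embeds in $(B_1(V^{\mathbb R}[-a,a]),\mathbb R)$.

Is it true? We shall see that it is false for every $a>0$. The second hypothesis just says $\dim P_r\le\lfloor ar\rfloor$, since dimensions are integers. We find out by how much the bandwidth can fail (Theorem 1), compute the exact bandwidth for a family of counterexamples (Theorem 2), exhibit a second, independent reason for failure (Theorem 3), and prove a sharp replacement for flows whose minimal period is continuous (Theorem 4). Theorem 1 alone disproves the conjecture.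

## 3. Fourier coefficients along periodic orbits

When all orbits are periodic, an equivariant map into band-limited functions is the same thing as a finite list of Fourier coefficients that rotate correctly. The next two lemmas make this precise, one in each direction.

**Lemma 1 (analysis).** Let $(X,\mathbb R)$ be a flow and $p:X\to(0,\infty)$ a continuous flow-invariant function with $p(x)x=x$ for all $x$. Let $f:X\to B_1(V^{\mathbb R}[-b,b])$ be continuous and equivariant. For $j\in\mathbb Z$ put
$$c_j(x)=\frac1{p(x)}\int_0^{p(x)}f(x)(t)\,e^{-2\pi ijt/p(x)}\,dt.$$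
Then:

1. $c_j:X\to\mathbb C$ is continuous and $c_{-j}=\overline{c_j}$.
2. $c_j(tx)=e^{2\pi ijt/p(x)}c_j(x)$.
3. $c_j(x)=0$ whenever $|j|>b\,p(x)$.
4. If $p(x)=p(y)$ and $c_j(x)=c_j(y)$ for all $j\ge0$, then $f(x)=f(y)$.

*Proof.* (1) If $x_n\to x$, then $f(x_n)\to f(x)$ uniformly on compact sets and $p(x_n)\to p(x)$, so the integrals converge. The function $f(x)$ is real, which gives $c_{-j}=\overline{c_j}$.

(2) First, $f(x)$ has period $p(x)$, since $\tau_{p(x)}f(x)=f(p(x)x)=f(x)$. Also $f(tx)(s)=f(x)(s+t)$ and $p(tx)=p(x)$. Substitute $s'=s+t$ in the integral for $c_j(tx)$. The exponential contributes the factor $e^{2\pi ijt/p(x)}$, and by periodicity the integral over $[t,t+p(x)]$ equals the integral over $[0,p(x)]$.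

(3) The Fourier series of a continuous periodic function converges to it in $L^2$ over a period, hence as tempered distributions. So $\widehat{f(x)}=\sum_jc_j(x)\delta_{j/p(x)}$, whose support is $\{j/p(x):c_j(x)\ne0\}$. This must lie in $[-b,b]$.

(4) By (1) all coefficients agree, also those with $j<0$. Continuous functions with the same period and the same Fourier coefficients coincide. $\square$

**Lemma 2 (synthesis).** Let $X$ and $p$ be as in Lemma 1, and let $b>0$. Let $c_0:X\to\mathbb R$ be continuous and flow-invariant, and let $c_1,\dots,c_K:X\to\mathbb C$ be continuous with $c_j(tx)=e^{2\pi ijt/p(x)}c_j(x)$, and $c_j(x)=0$ whenever $j>b\,p(x)$. Then for all small $\varepsilon>0$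
$$F(x)(t)=\varepsilon\Big[c_0(x)+\sum_{j=1}^K\mathrm{Re}\big(c_j(x)e^{2\pi ijt/p(x)}\big)\Big]\tag{2}$$
defines a continuous equivariant map $F:X\to B_1(V^{\mathbb R}[-b,b])$. Put $D(x)=\{1\le j\le K:c_j(x)\ne0\}$, and suppose that for every $x$ the set $D(x)$ is nonempty with greatest common divisor $1$. Then the group of periods of $F(x)$ is $p(x)\mathbb Z$, and $F(x)=F(y)$ implies $p(x)=p(y)$ and $c_j(x)=c_j(y)$ for $0\le j\le K$.

*Proof.* The expression (2) is jointly continuous in $(x,t)$, so $x\mapsto F(x)$ is continuous for uniform convergence on compact sets. The $c_j$ are bounded, so $|F|\le1$ for small $\varepsilon$. Inserting the rule for $c_j(rx)$ and $p(rx)=p(x)$ gives $F(rx)(t)=F(x)(t+r)$. The frequencies of $F(x)$ are among $0$ and $\pm j/p(x)$ with $j\le b\,p(x)$, so they lie in $[-b,b]$.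

As a function of period $p(x)$, $F(x)$ has Fourier coefficients $\varepsilon c_0(x)$ at $0$, $\frac\varepsilon2c_j(x)$ at $j$ and $\frac\varepsilon2\overline{c_j(x)}$ at $-j$. So $T$ is a period of $F(x)$ iff $(e^{2\pi ijT/p(x)}-1)c_j(x)=0$ for all $j$, that is, iff $jT/p(x)\in\mathbb Z$ for all $j\in D(x)$. If $\gcd D(x)=1$, write $1=\sum_{j\in D(x)}n_jj$ with integers $n_j$. Then $T/p(x)=\sum n_j\,(jT/p(x))\in\mathbb Z$. So the group of periods is $p(x)\mathbb Z$. If $F(x)=F(y)$, the groups of periods agree, so $p(x)=p(y)$, and comparing Fourier coefficients gives the rest. $\square$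

## 4. A circle, and the Hopf flow with constant period

**A single circle.** Let $X$ be the circle of period $p$. Then $\mathrm{mdim}=0$, and $P_r$ has dimension $1$ for $r=kp$ and is empty otherwise. The periodic-point hypothesis reads $1\le\lfloor akp\rfloor$ for all $k\ge1$, that is, $ap\ge1$. If $ap\ge1$, Lemma 2 with $c_0=0$ and $c_1(\lambda)=\lambda$ gives an embedding. If $ap<1$, Lemma 1(3) leaves only $c_0$, so every equivariant $f$ has constant functions as values. By equivariance $f$ is then constant on the orbit, and it is not injective. So on one circle the hypothesis is exactly right.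

**The Hopf flow.** Let $X=S^3\subset\mathbb C^2$ with $t\cdot z=e^{2\pi it/p}z$, where $p>0$ is constant. Now $P_r=S^3$ for $r=kp$, so the hypothesis reads $3\le\lfloor ap\rfloor$, that is, $ap\ge3$.

Suppose $ap\ge3$. The functions
$$c_0=0,\qquad c_1=z_0,\qquad c_2=z_1^2,\qquad c_3=z_1^3$$
satisfy the conditions of Lemma 2. If $z_0\ne0$ then $1\in D(z)$. If $z_0=0$ then $|z_1|=1$ and $2,3\in D(z)$. So $\gcd D(z)=1$ always, and $F(z)=F(w)$ gives $z_0=w_0$, $z_1^2=w_1^2$, $z_1^3=w_1^3$, hence $z=w$. The flow embeds.

Suppose $ap<3$, and let $f$ be continuous and equivariant. Only $c_0,c_1,c_2$ can be nonzero. Lemma 1(2) gives $c_1(\lambda z)=\lambda c_1(z)$ for $\lambda\in S^1$, so $c_1(-z)=-c_1(z)$. Recall the **Borsuk–Ulam theorem**: a continuous map $g:S^n\to\mathbb R^n$ with $g(-z)=-g(z)$ has a zero. The same holds for maps to $\mathbb R^k$ with $k<n$, by adding zero coordinates. So $c_1$, an odd map $S^3\to\mathbb R^2$, vanishes at some $z^*$. There only the harmonics $0$ and $\pm2$ survive, so $f(z^*)$ has period $p/2$ and $f(-z^*)=f(\frac p2\cdot z^*)=f(z^*)$. The flow does not embed.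

So the hypothesis is again exactly right. But compare what the two sides used. The obstruction used the sphere $S^3$. The hypothesis saw $S^3$ only because all of it sits inside one set $P_p$.

## 5. Harmonics counted against dimension

How would one try to prove the conjecture, say when all points are periodic, none is fixed, and the minimal period $p$ is continuous? At a point $x$ with $n=\lfloor a\,p(x)\rfloor$ one has a real coefficient $c_0$ and complex coefficients $c_1,\dots,c_n$, and the hypothesis says that the set of points with the same minimal period has dimension $\le n$. One chooses the $c_j$ generically, subject to the rotation rule, as in the proof of Menger–Nöbeling. Two things have to be avoided. We count parameters in a region where $n$ is constant; this is a heuristic.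

*Different orbits confused.* Only orbits with the same period can be confused. In each slice $p=r$ the space of orbits has dimension at most $n-1$. A pair of orbits together with the value $r$ and a relative phase $\lambda\in S^1$ makes $2(n-1)+1+1=2n$ parameters, against $2n+1$ real equations. The count is favorable.

*A period shortened.* For the period not to be halved, the odd coefficients must not all vanish at any orbit. There are $\lceil n/2\rceil$ odd $j\le n$, hence $2\lceil n/2\rceil$ real equations. In one slice, orbits have at most $n-1$ parameters, which is fine. But the slices vary with $r$, so the orbit space as a whole may have dimension $n$. If $n$ is odd, $n<n+1=2\lceil n/2\rceil$ is fine. If $n$ is even, there are exactly as many equations as parameters, and one must expect zeros that no perturbation removes.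

This is the point where the approach stops, and the first case is $n=2$. There the orbit space may be two-dimensional and a single odd coefficient $c_1$ is available. The Hopf flow of Section 4 shows how a zero is forced. So we keep the orbits of the Hopf flow and vary the period. Then each slice of $S^3$ has dimension at most $2$, which the hypothesis allows as soon as $ar\ge2$, while the third harmonic is unavailable as long as $a\,p<3$.

There is a second weak spot, at integer values of $ar$. If $a\,p(x)=k$ exactly, the harmonic $k$ is allowed at $x$. But if $x$ is a limit of points with $a\,p<k$, continuity forces $c_k(x)=0$. The hypothesis still counts $\lfloor ar\rfloor=k$. Theorem 3 turns this into a counterexample. It also helps us now: we may let $a\,p$ go all the way up to $3$.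

## 6. Spheres with varying period

For an integer $m\ge1$ and $0<r_0<r_1$ let $\mathcal F_m(r_0,r_1)$ be the flow on $S^{2m+1}\subset\mathbb C^{m+1}$, with coordinates $z=(z_0,\dots,z_m)$, given by
$$t\cdot z=e^{2\pi it/p(z)}z,\qquad p(z)=r_0+(r_1-r_0)|z_0|^2.\tag{3}$$
Since $p(\lambda z)=p(z)$ for $\lambda\in S^1$, we have $s\cdot(t\cdot z)=(s+t)\cdot z$, so this is a smooth flow. Every $z$ is periodic with minimal period exactly $p(z)\in[r_0,r_1]$. No point is fixed.

**Theorem 1.**

(a) $\mathrm{mdim}\,\mathcal F_m(r_0,r_1)=0$. Moreover $P_r=\emptyset$ for $r<r_0$, and $\dim P_r\le2m$ for all $r>0$.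

(b) If $b>0$ and $b\,r_1\le2m+1$, then $\mathcal F_m(r_0,r_1)$ does not embed in $B_1(V^{\mathbb R}[-b,b])$.

(c) For all $a>0$ and $a\le b<\frac32a$, the flow $\mathcal F_1(2/a,3/b)$ on $S^3$ satisfies the hypotheses of the conjecture for $a$ and does not embed in $B_1(V^{\mathbb R}[-b,b])$. In particular ($b=a$), the flow $\mathcal F_1(2/a,3/a)$ disproves the conjecture.

(d) For every $a>0$ there is one flow $Z_a$, with exactly one fixed point, that satisfies the hypotheses of the conjecture for $a$ and embeds in $B_1(V^{\mathbb R}[-b,b])$ for no $b<\frac32a$.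

For $b<a$ the flow $\mathcal F_1(2/a,3/a)$ does not embed in $B_1(V^{\mathbb R}[-b,b])$ either, because that flow sits inside $B_1(V^{\mathbb R}[-a,a])$. So for every $b<\frac32a$ there is an $S^3$ flow satisfying the hypotheses for $a$ that does not embed in $B_1(V^{\mathbb R}[-b,b])$. In (c) the flow depends on $b$; in (d) it does not.

**Proof of (a): slices of the sphere.** This step computes what the hypotheses see. The space has finite dimension $2m+1$; concretely, the identity map to the polyhedron $S^{2m+1}$ gives $\mathrm{Widim}_\varepsilon(S^{2m+1},d_T)\le2m+1$ for all $T$. So $\mathrm{mdim}=0$. By (1), $P_r$ is the disjoint union of the finitely many nonempty closed sets $p^{-1}(r/k)$, $k\ge1$. It is empty if $r<r_0$, since then $r/k<r_0$ for all $k\ge1$. Each nonempty $p^{-1}(s)$ has the form $\{|z_0|^2=c\}$ with $c\in[0,1]$. It is $S^{2m-1}$ if $c=0$, homeomorphic to $S^1\times S^{2m-1}$ if $0<c<1$, and $S^1$ if $c=1$. All have dimension $\le2m$.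

**Proof of (b): a forced common zero of the odd harmonics.** Suppose $f$ is an embedding into $B_1(V^{\mathbb R}[-b,b])$, and take $c_j$ from Lemma 1. The orbit of $z$ is $\{\lambda z:\lambda\in S^1\}$, and Lemma 1(2) reads $c_j(\lambda z)=\lambda^jc_j(z)$. So $c_j(-z)=-c_j(z)$ for odd $j$.

First we remove the high harmonics: *$c_j\equiv0$ for $|j|\ge2m+1$*. If $|z_0|<1$, then $b\,p(z)<b\,r_1\le2m+1\le|j|$, so $c_j(z)=0$ by Lemma 1(3). The set $\{|z_0|<1\}$ is dense in $S^{2m+1}$ and $c_j$ is continuous, so $c_j=0$ everywhere.

Now the map $z\mapsto(c_1(z),c_3(z),\dots,c_{2m-1}(z))\in\mathbb C^m=\mathbb R^{2m}$ is continuous and odd on $S^{2m+1}$. By Borsuk–Ulam it has a zero $z^*$. With the claim and $c_{-j}=\overline{c_j}$ we get $c_j(z^*)=0$ for *all* odd $j$.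

Finally we read off that a period has been halved. Put $p=p(z^*)$. The $p$-periodic continuous function $t\mapsto f(z^*)(t+p/2)-f(z^*)(t)$ has Fourier coefficients $((-1)^j-1)c_j(z^*)$. This is $0$ for even $j$ because of the first factor, and for odd $j$ because of the second. So $\tau_{p/2}f(z^*)=f(z^*)$, that is,
$$f(-z^*)=f\big(\tfrac p2\cdot z^*\big)=\tau_{p/2}f(z^*)=f(z^*).$$
Since $-z^*\ne z^*$, this contradicts injectivity.

**Proof of (c): choosing the periods.** Put $m=1$, $r_0=2/a$, $r_1=3/b$. Then $r_1>r_0$ because $b<\frac32a$. By (a), $\mathrm{mdim}=0<a$. If $r<2/a$, then $P_r=\emptyset$ and $\dim P_r=-1<\lfloor ar\rfloor+\frac12$. If $r\ge2/a$, then $\dim P_r\le2\le\lfloor ar\rfloor<\lfloor ar\rfloor+\frac12$. So the hypotheses hold for $a$. Since $b\,r_1=3=2m+1$, (b) applies.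

**Proof of (d): one flow for all bandwidths.** Choose $b_n\in[a,\frac32a)$, $n\ge1$, with $b_n\uparrow\frac32a$. Let
$$Z_a=\{\infty\}\sqcup\bigsqcup_{n\ge1}S^3\times\{n\}$$
be the one-point compactification of the disjoint union of the spheres. It is compact and metrizable, for instance as $\{0\}\cup\bigcup_n\frac1nS^3\times\{\frac1n\}\subset\mathbb R^5$. Let $\mathbb R$ act on $S^3\times\{n\}$ as $\mathcal F_1(2/a,3/b_n)$ and fix $\infty$. Each $S^3\times\{n\}$ is open and closed, so the action is continuous there. The sets $U_N=\{\infty\}\cup\bigcup_{n\ge N}S^3\times\{n\}$ form a neighborhood basis of $\infty$ and are invariant, so the action is continuous at $\infty$ too. The only fixed point is $\infty$.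

*Mean dimension.* Given $\varepsilon>0$, choose $N$ with $\mathrm{diam}\,U_N<\varepsilon$. Collapsing $U_N$ to a point maps $Z_a$ continuously onto a disjoint union of a point and $N-1$ copies of $S^3$. The fibers are single points and $U_N$. Since $U_N$ is invariant, its $d_T$-diameter is still $<\varepsilon$, for every $T$. So $\mathrm{Widim}_\varepsilon(Z_a,d_T)\le3$ for all $T$, and $\mathrm{mdim}=0<a$.

*Periodic points.* If $r<2/a$, then $P_r=\{\infty\}$ by (a), and $\dim P_r=0\le\lfloor ar\rfloor$. If $r\ge2/a$, then by (a) $P_r$ is a countable union of compact sets of dimension $\le2$. By the countable sum theorem $\dim P_r\le2\le\lfloor ar\rfloor$.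

*Non-embedding.* Let $0<b<\frac32a$ and choose $n$ with $b_n\ge b$. Since $B_1(V^{\mathbb R}[-b,b])\subset B_1(V^{\mathbb R}[-b_n,b_n])$, an embedding of $Z_a$ in the former would restrict to an embedding of $\mathcal F_1(2/a,3/b_n)$ in the latter. This contradicts (c). $\blacksquare$

## 7. Exact bandwidth of the flows on $S^3$

Could the single flow $\mathcal F_1(2/a,3/a)$ have served for all $b<\frac32a$? No: it embeds as soon as $b>a$.

**Theorem 2.** If $r_0<r_1\le\frac32r_0$, then $\mathcal F_1(r_0,r_1)$ embeds in $B_1(V^{\mathbb R}[-b,b])$ if and only if $b>3/r_1$.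

For example, $\mathcal F_1(2/a,3/a)$ does not embed for $b=a$ but embeds for every $b>a$. So in Theorem 1(c) the dependence of the flow on $b$ is essential.

*Proof.* "Only if" is Theorem 1(b) with $m=1$. Let $b\,r_1>3$. Then $b\,r_0>3r_0/r_1\ge2$.

**Step 1: choosing coefficients.** The coefficient $c_1$ must vanish somewhere. Put its zeros on the circle $|z_0|=1$, where the period is largest and the third harmonic is allowed, and let $c_2,c_3$ take over there. Since $p=r_1$ on that circle and $b\,r_1>3$, we can choose $0<c'<1$ such that $|z_0|^2>c'$ implies $b\,p(z)>3$. Put $\chi(z)=\max(0,|z_0|^2-c')$ and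
$$c_0=\mathrm{Im}(\bar z_1z_0),\qquad c_1=z_1,\qquad c_2=z_1z_0+\chi z_0^2,\qquad c_3=\chi z_0^3.$$
These are continuous and satisfy $c_j(\lambda z)=\lambda^jc_j(z)$, and $c_0$ is real. The harmonics $1,2$ are allowed everywhere since $2<b\,r_0\le b\,p(z)$. Also $c_3\ne0$ only where $\chi>0$, and there $3<b\,p(z)$. So Lemma 2 gives a continuous equivariant $F$ into $B_1(V^{\mathbb R}[-b,b])$.

**Step 2: minimal periods are preserved.** If $z_1\ne0$, then $1\in D(z)$. If $z_1=0$, then $|z_0|=1$ and $\chi=1-c'>0$, so $c_2=\chi z_0^2$ and $c_3=\chi z_0^3$ are nonzero and $2,3\in D(z)$. In both cases $\gcd D(z)=1$.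

**Step 3: injectivity.** Let $F(z)=F(w)$. By Lemma 2, $p(z)=p(w)$ and all $c_j$ agree. As $r_1>r_0$, $p(z)=p(w)$ gives $|z_0|=|w_0|=:\rho$ and $\chi(z)=\chi(w)=:\chi$. From $c_1$, $z_1=w_1$. It remains to see $z_0=w_0$.

If $\chi=0$, then $\rho^2\le c'<1$, so $z_1\ne0$, and $c_2=z_1z_0$ gives $z_0=w_0$.

If $\chi>0$, then $\rho>0$, and $c_3$ gives $w_0=\omega z_0$ with $\omega^3=1$. Suppose $\omega\ne1$. Equality of $c_2$, divided by $z_0$, reads $z_1(1-\omega)+\chi z_0(1-\omega^2)=0$. Divide by $1-\omega$ and use $1+\omega+\omega^2=0$:
$$z_1=-\chi z_0(1+\omega)=\chi z_0\omega^2.$$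
Hence $\bar z_1z_0=\chi\rho^2\,\overline{\omega^2}=\chi\rho^2\omega$, and $\bar w_1w_0=\omega\bar z_1z_0=\chi\rho^2\omega^2$. The imaginary parts of $\omega$ and $\omega^2=\bar\omega$ are opposite and nonzero. So $c_0(z)\ne c_0(w)$, a contradiction. Hence $w_0=z_0$.

Thus $F$ is injective and continuous on a compact space, hence an embedding. $\square$

*Remark.* Here $c_0$ cannot simply be dropped. At $\rho^2=c'$ we have $1-\rho^2>0=\chi^2\rho^2$, and at $\rho=1$ we have $1-\rho^2=0<\chi^2\rho^2$. So some $\rho\in(0,1)$ with $\rho^2>c'$ satisfies $1-\rho^2=\chi^2\rho^2$. For a cube root $\omega\ne1$ of $1$, the points $(z_0,z_1)=(\rho,\chi\rho\,\omega^2)$ and $(w_0,w_1)=(\omega\rho,\chi\rho\,\omega^2)$ lie on $S^3$, are different, and have equal $p,c_1,c_2,c_3$ by the computation just made.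

## 8. The lost harmonic at integer values of $ar$, and $K_5$

We turn to the second weak spot of Section 5: at $a\,p=2$, approached from below, the hypothesis counts two harmonics but only one survives. With $c_0$ real and $c_1$ complex, orbits with $c_1\neq0$ are distinguished by $(c_0,|c_1|)\in\mathbb R^2$. A one-dimensional space of orbits that does not embed in the plane will therefore not fit.

**Theorem 3.** For every $a>0$ there is a flow on a compact $2$-dimensional space, all of whose orbits are periodic, that satisfies the hypotheses of the conjecture and does not embed in $B_1(V^{\mathbb R}[-a,a])$, and for which $\dim P_r>1$ only if $r$ is a multiple of $2/a$.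

*Proof.*

**Step 1: the flow.** Embed the complete graph $K_5$ in $\mathbb R^3$. Let $(x_i)_{i\ge1}$ be a sequence in $K_5$ all of whose tails are dense in $K_5$. Put
$$Q=(K_5\times\{0\})\cup\{(x_i,1/i):i\ge1\},\qquad p(x,s)=\frac2a-\frac s{2a}\in\Big[\frac3{2a},\frac2a\Big].$$
$Q$ is compact, since limits of the points $(x_i,1/i)$ with $i\to\infty$ lie in $K_5\times\{0\}$. On $X=Q\times S^1$ let $t(q,\lambda)=(q,e^{2\pi it/p(q)}\lambda)$. Every point is periodic with minimal period $p(q)$, a continuous function.

**Step 2: the hypotheses.** $X$ is the union of $K_5\times\{0\}\times S^1$, a polyhedron of dimension $2$, and countably many circles. So $\dim X=2$ by the countable sum theorem, and $\mathrm{mdim}=0<a$ by the example in Section 1. The set $p^{-1}(2/a)$ is $K_5\times\{0\}\times S^1$, of dimension $2$. Every other nonempty $p^{-1}(s)$ is a single circle, as the numbers $1/i$ are distinct. Use (1). If $r<\frac3{2a}$, then $P_r=\emptyset$. We have $\dim P_r=2$ only if $r/k=2/a$ for some $k\ge1$, that is, $r=2k/a$, and then $\lfloor ar\rfloor=2k\ge2$. For all other $r\ge\frac3{2a}$ we have $\dim P_r\le1\le\lfloor ar\rfloor$,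 since $ar\ge\frac32$. So the hypotheses hold, and $\dim P_r>1$ only if $r$ is a multiple of $2/a$.

**Step 3: only $c_0$ and $c_1$ survive over $K_5$.** Let $f$ be an embedding into $B_1(V^{\mathbb R}[-a,a])$, with $c_j$ from Lemma 1. Write $q_i=(x_i,1/i)$. Then $a\,p(q_i)=2-\frac1{2i}<2$, so $c_j(q_i,\lambda)=0$ for $j\ge2$ and all $\lambda$. Every point of $K_5\times\{0\}$ is a limit of a subsequence of $(q_i)$ with $i\to\infty$, because all tails of $(x_i)$ are dense. By continuity $c_j=0$ on $K_5\times\{0\}\times S^1$ for $j\ge2$. From now on we write $q\in K_5$ for $(q,0)$.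

If $c_1(q,1)=0$ for some $q\in K_5$, then $f(q,1)$ has only its zeroth coefficient, so it is constant. Then $f(t(q,1))=\tau_tf(q,1)=f(q,1)$ for all $t$, so $(q,1)$ is fixed by injectivity. This is a contradiction. So $c_1(q,1)\ne0$ on $K_5$.

**Step 4: $K_5$ in the plane.** Consider the continuous map $K_5\to\mathbb R^2$, $q\mapsto(c_0(q,1),|c_1(q,1)|)$. Suppose $q,q'$ have the same image. Since $|c_1(q',1)|=|c_1(q,1)|\ne0$, there is $\mu\in S^1$ with $c_1(q',1)=\mu c_1(q,1)=c_1(q,\mu)$, by Lemma 1(2). Also $c_0(q',1)=c_0(q,1)=c_0(q,\mu)$. Both points have period $2/a$ and no higher coefficients, so Lemma 1(4) gives $f(q',1)=f(q,\mu)$. By injectivity $(q',1)=(q,\mu)$, so $q=q'$. Thus $K_5$ embeds topologically in the plane, which is impossible. $\square$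

## 9. Odd harmonics below $ar$: a sharp criterion

The two weak spots suggest the right count: use only harmonics $j$ *strictly* below $a\,p$, and among them only the odd ones. For $s>0$ let
$$h(s)=\#\{j\text{ odd}:1\le j<s\}.$$
For $s\in(k,k+1]$, $k\ge0$ an integer, the condition $j<s$ means $j\le k$, so $h(s)=\lceil k/2\rceil$. For example $h=0$ on $(0,1]$, $h=1$ on $(1,3]$, $h=2$ on $(3,5]$.

**Theorem 4.** Let $a>0$, and consider the class of flows $(X,\mathbb R)$ in which every point is periodic, no point is fixed, and the minimal period $p:X\to(0,\infty)$ is continuous.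

(A) If a flow in this class satisfies $\dim P_r(X,\mathbb R)<2h(ar)$ for every $r>0$, then it embeds in $B_1(V^{\mathbb R}[-a,a])$.

(B) For every integer $N\ge1$ and all $r_0<r_1$ in $(N/a,(N+1)/a)$, the flow $\mathcal F_{\lceil N/2\rceil}(r_0,r_1)$ belongs to this class, satisfies $\dim P_r<2h(ar)+1$ for all $r>0$, and does not embed in $B_1(V^{\mathbb R}[-a,a])$.

*Remark.* For $s\in(k,k+1]$ one has $2h(s)-1=2\lceil k/2\rceil-1\le k\le\lfloor s\rfloor$. So the condition in (A) implies the periodic-point condition of the conjecture.

*Proof of (B).* Put $m=\lceil N/2\rceil$. The flow is in the class by construction. If $r<r_0$, then $P_r=\emptyset$ by Theorem 1(a), and $-1<2h(ar)+1$. If $r\ge r_0$, note that $a\,r_0\in(N,N+1)$, so $h(ar_0)=m$, and $h$ is nondecreasing. Hence $\dim P_r\le2m=2h(ar_0)\le2h(ar)$. Finally $a\,r_1<N+1\le2m+1$, so Theorem 1(b) with $b=a$ says that the flow does not embed. $\square$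

The proof of (A) makes the count of Section 5 rigorous. The dimension hypothesis bounds only the slices $p=r$, so we need an approximation lemma that works slice by slice and adds just one dimension for the parameter $r$.

## 10. Approximation along the fibers of a map to an interval

**Lemma 3 (fiberwise approximation).** Let $A$ be compact metrizable, $I$ a nondegenerate compact interval, $p:A\to I$ continuous with all fibers $A_r=p^{-1}(r)$ of dimension $\le d$, where $d\ge0$. Let $W$ be a finite-dimensional Euclidean space, $\alpha:A\to W$ continuous, $\varepsilon>0$. Then there are a continuous $\tilde\alpha:A\to W$ with $\|\tilde\alpha-\alpha\|_\infty<\varepsilon$ and finitely many triples $(J_i,P_i,G_i)$, where $J_i\subset I$ is a compact interval, $P_i$ a compact polyhedron of dimension $\le d$, and $G_i:P_i\times J_i\to W$ Lipschitz, such that every $u\in A$ satisfies, for some $i$: $p(u)\in J_i$ and $\tilde\alpha(u)=G_i(x,p(u))$ for some $x\in P_i$.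

*Example.* Let $A=[0,1]^2$, $p(u_1,u_2)=u_2$, $I=[0,1]$, $d=1$. The lemma says that $\alpha$ can be approximated by a map whose image is covered by finitely many Lipschitz images of sets (graph) $\times$ (interval), so by sets of dimension $\le d+1=2$.

*Proof.* Fix a metric on $A$. All families of sets are finite and indexed, unless we say otherwise. A family has order $\le d+1$ if no point lies in $d+2$ of its members. For $J\subset I$ write $A_J=p^{-1}(J)$.

**Step 0: thickening a cover of one fiber.** *Let $r\in I$ and let $\mathcal O$ be a (possibly infinite) family of open subsets of $A$ covering $A_r$. Then there is a finite family $\mathcal U$ of nonempty open subsets of $A$, of order $\le d+1$, each contained in a member of $\mathcal O$, covering $A_J$ for some neighborhood $J$ of $r$ in $I$.*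

If $A_r=\emptyset$, take $\mathcal U=\emptyset$: as $p(A)$ is compact and misses $r$, $A_J=\emptyset$ for a small $J$. Otherwise, since $\dim A_r\le d$, the traces of $\mathcal O$ on the compact set $A_r$ have a finite open refinement of order $\le d+1$. Shrink it to a closed cover $\{F_s\}$ of $A_r$ and discard empty sets. It still has order $\le d+1$, and $F_s\subset O_s$ for some $O_s\in\mathcal O$. Let $U_s$ be the open $\eta$-neighborhood of $F_s$ in $A$. By compactness, for small $\eta$ we have $U_s\subset O_s$, and any subfamily of $\{F_s\}$ with empty intersection has $\eta$-neighborhoods with empty intersection. So $\mathcal U=\{U_s\}$ has order $\le d+1$. Its union is an open set $O\supset A_r$. The compact set $p(A\setminus O)$ misses $r$, so it misses a neighborhood $J$ of $r$, and $A_J\subset O$.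

**Step 1: covers over strips, and covers linking them.** Here we set up low-order covers over consecutive strips $p^{-1}([t_{l-1},t_l])$, together with common refinements near the points $t_l$.

Apply Step 0 at every $r\in I$ with $\mathcal O$ the family of open $O\subset A$ with $\mathrm{diam}\,\alpha(O)<\varepsilon/2$. The neighborhoods $J$ so obtained may be taken open in $I$. They cover $I$, so there is a Lebesgue number. Hence there are a partition $t_0<t_1<\dots<t_n$ of $I$ and $\delta>0$ with $2\delta<\min_l(t_l-t_{l-1})$, and families $\mathcal U_l$ ($1\le l\le n$) as in Step 0, such that $\mathcal U_l$ covers $A$ over $[t_{l-1}-\delta,t_l+\delta]\cap I$.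

Let $1\le l\le n-1$. Both $\mathcal U_l$ and $\mathcal U_{l+1}$ cover $A_{t_l}$. Apply Step 0 at $t_l$ to the family $\{U\cap U':U\in\mathcal U_l,\ U'\in\mathcal U_{l+1}\}$. After decreasing $\delta$, we get a family $\mathcal W_l$ of nonempty open sets, of order $\le d+1$, covering $A$ over $[t_l-\delta,t_l+\delta]$, such that each $V\in\mathcal W_l$ lies in some $\sigma^-(V)\in\mathcal U_l$ and in some $\sigma^+(V)\in\mathcal U_{l+1}$. Fix such choices.

Let $(f^l_U)_{U\in\mathcal U_l}$ and $(g^l_V)_{V\in\mathcal W_l}$ be partitions of unity over these strips, subordinate to the covers; in particular $f^l_U(u)>0$ implies $u\in U$, and likewise for $g^l_V$. For $U\in\mathcal U_l$ choose $w_U\in\alpha(U)$. The nerve $|N(\mathcal U_l)|$ has a vertex $e_U$ for each $U\in\mathcal U_l$ and a simplex for each subfamily with a common point; similarly $|N(\mathcal W_l)|$ with vertices $e_V$. We realize them with the $e_U$ (or $e_V$) as the standard basis of a Euclidean space. Because of the order, they have dimension $\le d$. Let $a_l:|N(\mathcal U_l)|\to W$ be the affine extension of $e_U\mapsto w_U$. Put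
$$\kappa_l=\sum_Uf^l_Ue_U,\quad \kappa_l^-=\sum_Vg^l_Ve_{\sigma^-(V)},\quad \kappa_l^+=\sum_Vg^l_Ve_{\sigma^+(V)},\quad \kappa^{\mathcal W}_l=\sum_Vg^l_Ve_V .$$

**Step 2: gluing.** We define $\tilde\alpha$ strip by strip, moving from $\mathcal U_l$ to $\mathcal U_{l+1}$ near $t_l$ without raising the dimension. Let $r=p(u)$. In the last three cases $1\le l\le n-1$, and $s=s(r)$ increases affinely from $0$ to $1$ on the interval in question.

* On $[t_{l-1}+\delta,t_l-\delta]$, $1\le l\le n$ (with $\delta$ omitted at the two endpoints of $I$): $\tilde\alpha(u)=a_l(\kappa_l(u))$.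
* On $[t_l-\delta,t_l]$: $\tilde\alpha(u)=a_l\big((1-s)\kappa_l(u)+s\kappa_l^-(u)\big)$.
* On $[t_l,t_l+\delta/2]$: $\tilde\alpha(u)=\sum_Vg^l_V(u)\big((1-s)w_{\sigma^-(V)}+s\,w_{\sigma^+(V)}\big)=G(\kappa^{\mathcal W}_l(u),r)$, where $G(x,r)$ is affine in $x$ on each simplex of $|N(\mathcal W_l)|$ and $G(e_V,r)=(1-s)w_{\sigma^-(V)}+s\,w_{\sigma^+(V)}$.
* On $[t_l+\delta/2,t_l+\delta]$: $\tilde\alpha(u)=a_{l+1}\big((1-s)\kappa_l^+(u)+s\kappa_{l+1}(u)\big)$.

*The arguments lie in the nerves.* In the second case the vertices with positive weight are sets $U$ with $f^l_U(u)>0$ and sets $\sigma^-(V)\supset V$ with $g^l_V(u)>0$. All of them contain $u$, so they span a simplex of $|N(\mathcal U_l)|$, and the convex combination is a point of it. The fourth case is the same with $\mathcal U_{l+1}$ and $\sigma^+$.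

*Continuity.* At $t_l-\delta$ both formulas give $a_l(\kappa_l)$. At $t_l$ both give $\sum_Vg^l_Vw_{\sigma^-(V)}$. At $t_l+\delta/2$ both give $\sum_Vg^l_Vw_{\sigma^+(V)}$. At $t_l+\delta$ both give $a_{l+1}(\kappa_{l+1})$. So $\tilde\alpha$ is continuous.

*Closeness.* In all cases $\tilde\alpha(u)$ is a convex combination of points $w_U$ with $u\in U$. Each satisfies $|w_U-\alpha(u)|\le\mathrm{diam}\,\alpha(U)<\varepsilon/2$. So $\|\tilde\alpha-\alpha\|_\infty<\varepsilon$.

*The triples.* On each of the finitely many intervals $J$ above, $\tilde\alpha(u)=G_J(\kappa(u),p(u))$, with $\kappa(u)$ in a nerve of dimension $\le d$. Either $G_J(x,r)=a_l(x)$, the restriction of a linear map, or $G_J$ is the map $G$ of the third case, which is linear in $x$ and affine in $r$ on a compact set. Both are Lipschitz. (If a nerve is empty, there are no points of $A$ over that interval, and we drop it.) $\square$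

We also use an elementary fact. **Null images.** *Let $P$ be a compact polyhedron of dimension $\le e$, or a product of such polyhedra, intervals and circles with total dimension $\le e$. If $n>e$, a Lipschitz map $P\to\mathbb R^n$ has Lebesgue null image.* Indeed $P$ is covered by at most $CN^e$ sets of diameter $\le C/N$, for each $N\ge1$. The images have diameter $\le C'/N$, so the image has measure at most $C''N^e\cdot N^{-n}\to0$.

## 11. Generic coefficients: proof of Theorem 4(A)

We may assume $X\ne\emptyset$. Let $X$ be in the class with $\dim P_r<2h(ar)$ for all $r>0$.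

**Step 1: the circle action and equivariant functions.** This step replaces the flow by a free circle action. Put
$$e^{2\pi i\theta}\cdot x:=(\theta\,p(x))x .$$
This is well defined, because $p(x)x=x$. It is an action because $p$ is flow-invariant. It is continuous, because $\mathbb R\times X\to S^1\times X$ is an open surjection. It is free, because $p(x)$ is the minimal period. Its orbits are the flow orbits, and $tx=e^{2\pi it/p(x)}\cdot x$. Let $\pi:X\to Q=X/S^1$ be the quotient map. $Q$ is compact and metrizable (use the Hausdorff distance between orbits), and $p$ descends to $Q$.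

Let $E_0=C(Q,\mathbb R)$, viewed as invariant real functions on $X$. For $j\ge1$ let $E_j$ be the Banach space of continuous $g:X\to\mathbb C$ with $g(\lambda x)=\lambda^jg(x)$, with the supremum norm. For example, $z_0z_1\in E_2$ for the flows $\mathcal F_m(r_0,r_1)$.

**Step 2: extension.** *If $C\subset X$ is compact and invariant, and $\Delta:C\to\mathbb C$ is continuous with $\Delta(\lambda x)=\lambda^j\Delta(x)$ and $|\Delta|\le\eta$, then $\Delta$ extends to an element of $E_j$ of norm $\le2\eta$. For $j=0$ the same holds for real $\Delta$.* Extend the real and imaginary parts by Tietze with the same bound $\eta$. This gives $\Delta':X\to\mathbb C$ with $|\Delta'|\le\sqrt2\,\eta\le2\eta$. Take $x\mapsto\int_{S^1}\lambda^{-j}\Delta'(\lambda x)\,d\lambda$ with normalized Haar measure. On $C$ the integrand is $\Delta(x)$. Replacing $x$ by $\mu x$ and substituting $\lambda\mu$ for the variable gives the factor $\mu^j$. The norm is $\le2\eta$. For $j=0$ the same works with real functions.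

**Step 3: local sections.** We need to describe an equivariant function by its values on a set meeting each orbit once. Let $x\in X$. Since the action is free, $\lambda x\mapsto\lambda$ is a well-defined continuous function on the orbit of $x$. By Step 2 it extends to some $g\in E_1$. Then $C=\{|g|\ge\frac12\}$ is a compact invariant neighborhood of $x$. Let $S=\{y\in C:g(y)=|g(y)|\}$. For $y\in C$, $\lambda y\in S$ iff $\lambda g(y)=|g(y)|$, which holds for exactly one $\lambda$. So the compact set $S$ meets every orbit in $C$ exactly once, $\pi|_S:S\to\pi(C)$ is a homeomorphism, and its inverse is a continuous section over $\pi(C)$.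

Call a compact invariant $C\subset X$ *trivial* if $\pi$ has a continuous section $\sigma:\pi(C)\to C$. Then $(u,\lambda)\mapsto\lambda\sigma(u)$ is a homeomorphism $\pi(C)\times S^1\cong C$, being a continuous bijection of compact spaces. Compact invariant subsets of trivial sets are trivial (restrict the section), and every compact invariant subset of $X$ is a finite union of trivial ones (cover it by interiors of the neighborhoods just found and intersect). For example, all of $X=Q\times S^1$ in Theorem 3 is trivial, while for the flows on $S^{2m+1}$ the whole sphere is not: a section would give a function $g$ with $g(\lambda\sigma(u))=\lambda$, which is odd and without zeros, against Borsuk–Ulam.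

**Step 4: dimension of the slices of the orbit space.** For integers $k\ge0$ let $X_k=p^{-1}\big((k/a,(k+1)/a]\big)$. For $x\in X_k$ and an integer $j$ we have $j<a\,p(x)$ iff $j\le k$, and $h(a\,p(x))=\lceil k/2\rceil=:h$. Every $x$ lies in $P_{p(x)}$. If $x\in X_0$, the hypothesis would give $\dim P_{p(x)}<0$, which is impossible. So $X_0=\emptyset$.

Let $k\ge1$, so $h\ge1$. Let $C\subset X_k$ be trivial, $r>0$, and $\pi(C)_r=\{u\in\pi(C):p(u)=r\}$. If this compact set is nonempty, then $r\in(k/a,(k+1)/a]$, and $\pi(C)_r\times S^1$ is homeomorphic to the closed subset $C\cap p^{-1}(r)$ of $p^{-1}(r)\subset P_r$. Now we use Hurewicz's theorem (Ann. of Math. 36 (1935), 194–197): $\dim(Y\times Z)=\dim Y+1$ for nonempty compact metrizable $Y$ and compact metrizable $Z$ with $\dim Z=1$. It gives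
$$\dim\pi(C)_r+1=\dim(\pi(C)_r\times S^1)\le\dim p^{-1}(r)\le2h-1 .$$
Hence
$$\dim\pi(C)_r\le d:=2h-2\qquad\text{for all }r.\tag{4}$$

Let $K$ be the largest integer $<a\max p$. Since $X_0=\emptyset$, $K\ge1$, and $X=\bigcup_{k=1}^KX_k$. Put $E=\prod_{j=0}^KE_j$ with the supremum norm, a Banach space.

**Step 5: what the coefficients have to satisfy.** Suppose $g=(g_0,\dots,g_K)\in E$ satisfies:

(i) for every $x\in X$ and every prime $q$ there is $j$ with $1\le j<a\,p(x)$, $q\nmid j$, $g_j(x)\ne0$;

(ii) if $p(x)=p(y)$ and $x,y$ lie in different orbits, then $g_j(x)\ne g_j(y)$ for some $0\le j<a\,p(x)$.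

We show that $X$ then embeds. To switch off a harmonic continuously where it is not allowed, put $\varphi_j(r)=\max(0,ar-j)$, and apply Lemma 2 with $b=a$, $c_0=g_0$ and $c_j(x)=\varphi_j(p(x))g_j(x)$ for $1\le j\le K$. These satisfy its conditions: the rotation rule holds since $tx=e^{2\pi it/p(x)}\cdot x$, and $c_j(x)=0$ unless $j<a\,p(x)$. We get a continuous equivariant $F:X\to B_1(V^{\mathbb R}[-a,a])$, with $D(x)=\{1\le j<a\,p(x):g_j(x)\ne0\}$. By (i), $D(x)$ is nonempty and no prime divides all its elements, so $\gcd D(x)=1$. Let $F(x)=F(y)$. Lemma 2 gives $p(x)=p(y)$ and equal $c_j$. As $\varphi_j(p(x))>0$ for $1\le j<a\,p(x)$, we get $g_j(x)=g_j(y)$ for $0\le j<a\,p(x)$. By (ii), $y=\lambda x$ for some $\lambda\in S^1$. Then $g_j(x)=\lambda^jg_j(x)$, so $\lambda^j=1$ for all $j\in D(x)$. Since $\gcd D(x)=1$, $\lambda=1$ and $x=y$. So $F$ is an embedding.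

It remains to find $g$ with (i) and (ii). We write the set of such $g$ as containing a countable intersection of dense open subsets of $E$. For $1\le k\le K$ and integers $i\ge a$ let $X_{k,i}=p^{-1}([k/a+1/i,(k+1)/a])$. These are compact invariant sets with $X_k=\bigcup_iX_{k,i}$. Put $I_k=[k/a,(k+1)/a]$.

**Step 6: condition (i) is generic.** Each $X_{k,i}$ is a finite union of trivial sets $C$; take the nonempty ones. For such $C$ and a prime $q$ let $G_{C,q}$ be the set of $g\in E$ such that for every $x\in C$ some $j$ with $1\le j\le k$, $q\nmid j$ has $g_j(x)\ne0$. If $g$ lies in all these sets, (i) holds.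

*Open.* If $g\in G_{C,q}$, the maximum of $|g_j(x)|$ over the relevant $j$ is a positive continuous function on the compact set $C$, so it is bounded below by a positive constant. Small perturbations stay in $G_{C,q}$.

*Dense.* Let $g\in E$ and $\varepsilon>0$. The number of relevant $j$ is
$$h'=k-\lfloor k/q\rfloor\ge k-\lfloor k/2\rfloor=h .$$
(This is why the odd harmonics, the case $q=2$, are the critical ones.) Let $\sigma$ be a section over $\pi(C)$, and $\alpha=(g_j\circ\sigma)_{1\le j\le k,\,q\nmid j}:\pi(C)\to\mathbb C^{h'}$. By (4) we may apply Lemma 3 to $A=\pi(C)$ and $I=I_k$. We get $\tilde\alpha$ with $\|\tilde\alpha-\alpha\|_\infty<\varepsilon$ whose image lies in the finite union of the sets $G_i(P_i\times J_i)$. Here $P_i\times J_i$ has dimension $\le d+1=2h-1<2h'$, so the union is null in $\mathbb C^{h'}$. Hence there is $c$ with $|c|<\varepsilon$ and $-c$ outside the union, and $\tilde\alpha+c$ has no zero. The formula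
$$\lambda\sigma(u)\mapsto\lambda^j(\tilde\alpha+c)_j(u)$$
defines, for the relevant $j$, continuous functions on $C$ with the right equivariance, within $2\varepsilon$ of $g_j|_C$. Extend the differences by Step 2 to elements of $E_j$ of norm $\le4\varepsilon$, add them to $g_j$, and leave the other $g_j$ unchanged. The result lies in $G_{C,q}$ and is within $4\varepsilon$ of $g$.

**Step 7: condition (ii) is generic.** The pairs $(x,y)\in X_{k,i}^2$ in different orbits form an open subset of $X_{k,i}^2$, the complement of the preimage of the diagonal of $Q^2$. Each such pair has a neighborhood in $X_{k,i}^2$ of the form $A\times B$ with $A,B\subset X_{k,i}$ disjoint trivial compact invariant sets: take disjoint closed neighborhoods of $\pi(x)$ and $\pi(y)$ in $Q$, and intersect their preimages with $X_{k,i}$ and with trivial neighborhoods of $x$ and $y$. By Lindelöf, countably many such $A\times B$ suffice to cover. If $p(x)=p(y)$, then $x,y$ lie in a common $X_{k,i}$. Let $G_{A,B}$ be the set of $g\in E$ such that no $(x,y)\in A\times B$ with $p(x)=p(y)$ has $g_j(x)=g_j(y)$ for all $0\le j\le k$.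 If $g$ lies in all these sets, (ii) holds.

*Open.* The set $\{(x,y)\in A\times B:p(x)=p(y)\}$ is compact, and for $g\in G_{A,B}$ the continuous function $\max_{0\le j\le k}|g_j(x)-g_j(y)|$ is positive on it. So small perturbations stay in $G_{A,B}$.

*Dense.* Let $g\in E$, $\varepsilon>0$, and $W=\mathbb R\times\mathbb C^k$, of real dimension $2k+1$. Let $\lambda\in S^1$ act on $W$ by the isometry
$$\lambda\cdot(w_0,w_1,\dots,w_k)=(w_0,\lambda w_1,\dots,\lambda^kw_k).$$
With sections $\sigma_A,\sigma_B$ put $\alpha=(g_j\circ\sigma_A)_{0\le j\le k}:\pi(A)\to W$ and $\beta=(g_j\circ\sigma_B)_{0\le j\le k}:\pi(B)\to W$. Take $\tilde\alpha,(J_i,P_i,G_i)$ and $\tilde\beta,(J'_l,P'_l,G'_l)$ from Lemma 3 with $I=I_k$ and this $\varepsilon$. Consider the maps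
$$P_i\times P'_l\times(J_i\cap J'_l)\times S^1\to W,\qquad(x,y,r,\lambda)\mapsto\lambda\cdot G'_l(y,r)-G_i(x,r).$$
They are Lipschitz, since $(\lambda,w)\mapsto\lambda\cdot w$ is Lipschitz on bounded sets. Note that both slices use the same $r$. Since $h=\lceil k/2\rceil\le(k+1)/2$, the domains have dimension at most
$$2d+2=4h-2\le2(k+1)-2=2k<\dim W .$$
So the images are null. Choose $c\in W$, $|c|<\varepsilon$, outside all of them. If $p(u)=p(v)=r$, then $\tilde\alpha(u)=G_i(x,r)$ and $\tilde\beta(v)=G'_l(y,r)$ for some $i,l,x,y$ with $r\in J_i\cap J'_l$. Hence $\tilde\alpha(u)+c\ne\lambda\cdot\tilde\beta(v)$ for all $\lambda\in S^1$.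

Define new functions on the disjoint sets $A$ and $B$ by
$$\lambda\sigma_A(u)\mapsto\lambda^j(\tilde\alpha+c)_j(u),\qquad\lambda\sigma_B(v)\mapsto\lambda^j\tilde\beta_j(v)\qquad(0\le j\le k).$$
They have the right equivariance, are real for $j=0$, and are within $2\varepsilon$ of $g_j$ on $A\cup B$. Extend the differences from the compact invariant set $A\cup B$ by Step 2. We get $g'\in E$ within $4\varepsilon$ of $g$. Suppose $x=\mu\sigma_A(u)\in A$ and $y=\nu\sigma_B(v)\in B$ satisfy $p(x)=p(y)$ and $g'_j(x)=g'_j(y)$ for $0\le j\le k$. Then $\mu^j(\tilde\alpha+c)_j(u)=\nu^j\tilde\beta_j(v)$ for all these $j$, that is, $\tilde\alpha(u)+c=(\mu^{-1}\nu)\cdot\tilde\beta(v)$ with $p(u)=p(v)$, a contradiction. So $g'\in G_{A,B}$.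

**Step 8: Baire.** There are countably many sets $G_{C,q}$ and $G_{A,B}$ (over all $1\le k\le K$, all $i$, all primes $q$), and each is open and dense in the Banach space $E$. By the Baire category theorem their intersection is nonempty. Any $g$ in it satisfies (i) and (ii), and Step 5 gives the embedding. $\blacksquare$
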